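\title{Rigidity of the Godbillon--Vey class\\ of transversely conformal foliations}


\begin{abstract}
We prove that, for every $q\ge 3$, the Godbillon--Vey class is constant along smooth families of transversely conformal foliations of codimension $q$. This answers in the negative a question of \'Alvarez L\'opez and Nozawa on the existence of continuous variations. Neither transverse conformal flatness nor compactness of the manifold is assumed. The Godbillon--Vey form is rewritten as a secondary form of the conformal tractor connection, and a filtration argument shows that the tractor curvature does not contribute. We also show that the classes from $H^*(WO_q)$ vanish in degrees above $2q+1$ and are multiples of the Godbillon--Vey class in degree $2q+1$, that the Godbillon--Vey class is carried by the zero set of the transverse Weyl or Cotton tensor, and that it is nonzero in examples.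
\end{abstract}

\section{Introduction}

\subsection*{The question}
Let $M$ be a smooth manifold and $\mathcal F$ a smooth foliation of $M$ of codimension $q$, with normal bundle $\nu\mathcal F=TM/T\mathcal F$. Suppose first that $\mathcal F$ is transversely oriented. Then $T\mathcal F$ is the kernel of a global decomposable $q$-form $\omega$, and by Frobenius there is a global $1$-form $\eta$ with
\[
d\omega=\eta\wedge\omega .
\]
The form $\eta\wedge(d\eta)^q$ is closed, and its class
\[
\mathrm{GV}(\mathcal F)=[\eta\wedge(d\eta)^q]\in H^{2q+1}(M;\mathbb R)
\]
does not depend on the choices of $\omega$ and $\eta$. This is the \emph{Godbillon--Vey class}. In general, without transverse orientability, $\mathrm{GV}(\mathcal F)$ is defined as the image of $h_1c_1^q$ under the characteristic homomorphism $H^*(WO_q)\to H^*(M;\mathbb R)$, which is built from a Bott connection on $\nu\mathcal F$ and is recalled in Section~\ref{sec:WO}. In the transversely oriented case the two definitions agree up to a nonzero constant factor.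

Restricted to the leaves, $\eta$ is the logarithmic rate at which the transverse volume $\omega$ changes under transport along the leaves. If the holonomy preserves a transverse volume, for instance that of an invariant transverse metric, we may take $\eta=0$, and $\mathrm{GV}(\mathcal F)=0$. The next case is that of \emph{transversely conformal} foliations, in which $\nu\mathcal F$ carries a conformal class of fiber metrics that is invariant under holonomy. The linear holonomy then consists of isometries multiplied by a scale factor, and it is this scale factor that $\eta$ sees.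

A \emph{smooth family} of transversely conformal foliations is a family $\{\mathcal F_t\}_{t\in[0,1]}$ on a fixed manifold $M$ such that the foliations and their invariant conformal structures depend smoothly on $t$. Can $\mathrm{GV}(\mathcal F_t)$ vary in such a family?
\begin{itemize}
\item For $q=1$ every foliation is transversely conformal, and Thurston \cite{Th} showed that $\mathrm{GV}$ varies continuously.
\item For $q=2$, after passage to the transverse orientation cover, transversely conformal foliations are transversely holomorphic of complex codimension one. By a theorem of Asuke, the Godbillon--Vey class does not change nontrivially along smooth families of transversely holomorphic foliations.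
\item For $q>2$, \'Alvarez L\'opez and Nozawa \cite{AN} raised the question whether there are smooth families along which $\mathrm{GV}$ varies continuously and nontrivially.
\end{itemize}
For $q\ge3$ a conformal structure determines a canonical connection, on a bundle of rank $q+2$. In codimension one a conformal structure carries no information. This suggests rigidity for $q\ge3$, and rigidity is what we prove.

\begin{theorem}\label{thm:main}
Let $q\ge 3$, let $M$ be a manifold, and let $\{\mathcal F_t\}_{t\in[0,1]}$ be a smooth family of codimension $q$ foliations of $M$ with holonomy-invariant conformal structures on $\nu\mathcal F_t$ depending smoothly on $t$. Then $\mathrm{GV}(\mathcal F_t)\in H^{2q+1}(M;\mathbb R)$ is independent of $t$.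
\end{theorem}

The method gives more. The following complements are not used in the proof of Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:compl}
Let $q\ge3$.
\begin{itemize}
\item[(a)] For a transversely conformal foliation $\mathcal F$ of codimension $q$, every class in $H^k(WO_q)$ with $k>2q+1$ is mapped to $0$ by the characteristic homomorphism, and every class in $H^{2q+1}(WO_q)$ is mapped to $\lambda\,\mathrm{GV}(\mathcal F)$, where $\lambda$ depends only on $q$ and the class. For a family as in Theorem~\ref{thm:main}, the whole characteristic homomorphism $H^*(WO_q)\to H^*(M;\mathbb R)$ is independent of $t$.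
\item[(b)] Let $\mathcal F$ be transversely oriented and transversely conformal of codimension $q$. Let $Z\subset M$ be the zero set of the transverse Weyl tensor if $q\ge4$, and of the transverse Cotton tensor if $q=3$. Let $\eta=qa$ be the $1$-form on $M$ that Section~\ref{sec:struct} gives on a slice of the constant family $\mathcal F_t=\mathcal F$, for any choice of the sections $s,s'$ made there. Then for every smooth singular cycle $\sigma$ of dimension $2q+1$,
\[
\langle \mathrm{GV}(\mathcal F),\sigma\rangle=\int_{\sigma^{-1}(Z)}\sigma^*\bigl(\eta\wedge(d\eta)^q\bigr).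
\]
Here, if $\sigma=\sum_jr_j\sigma_j$ with smooth singular simplices $\sigma_j$, the right side means $\sum_jr_j\int_{\sigma_j^{-1}(Z)}\sigma_j^*(\eta\wedge(d\eta)^q)$. In particular $\mathrm{GV}(\mathcal F)=0$ if $Z=\emptyset$.
\item[(c)] For every $q\ge 3$ there are transversely conformal foliations of codimension $q$ of closed manifolds with $\mathrm{GV}\neq0$.
\end{itemize}
\end{theorem}

\subsection*{Plan}
Section~\ref{sec:toy} contains the idea of the proof in a codimension one model, where everything is a few lines of computation with three $1$-forms. In codimension $q\ge3$ the analogues of these forms are the components of the tractor connection, constructed in Section~\ref{sec:tractor}. Section~\ref{sec:struct} expresses $\mathrm{GV}$ through them. Section~\ref{sec:algebra} proves the algebraic identity that turns the Godbillon--Vey form into a secondary form of the tractor connection. Section~\ref{sec:proof} proves Theorem~\ref{thm:main}, and Section~\ref{sec:compl} proves Theorem~\ref{thm:compl}.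

\subsection*{Conventions}
Everything is $C^\infty$. Put $I=[0,1]$ and $N=M\times I$. Smoothness of the family means that the $T\mathcal F_t$ form a smooth subbundle of the pullback of $TM$ to $N$, and that the conformal classes form a smooth section over $N$. A \emph{slice} is a submanifold $M\times\{t\}$. On a slice, $\mathcal I=\mathcal I_t$ is the ideal of differential forms generated by the $1$-forms that vanish on $T\mathcal F_t$. Since $\mathcal F_t$ is a foliation of codimension $q$,
\[
d\mathcal I\subset\mathcal I,\qquad \mathcal I^{q+1}=0 .
\]
A form of degree $k$ that is pulled back by a local submersion defining $\mathcal F_t$ lies in $\mathcal I^k$. Repeated indices are summed and $\wedge$ is often omitted.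

For a square matrix $X$ with commuting entries write $\det(1+X)=\sum_j\sigma_j(X)$, with $\sigma_j$ homogeneous of degree $j$. If $X$ is skew then $\sigma_j(X)=0$ for odd $j$, and if moreover its size $n$ is even then $\sigma_n(X)=\det X=\mathrm{Pf}(X)^2$.

\section{The idea in codimension one}\label{sec:toy}

Let $N=M\times I$, and let $\theta_t$ be a smooth family of nowhere zero $1$-forms on $M$ with $d\theta_t=a_t\theta_t$, where $a_t$ is smooth in $t$, so that $\mathrm{GV}(\ker\theta_t)=[a_t\,da_t]$. Let $a$ and $\theta$ be $1$-forms on $N$ that restrict to $a_t$ and $\theta_t$ on the slices. By Stokes, the change of $[a\,da]_t$ is governed by the $4$-form $(da)^2=d(a\,da)$ on $N$. To prove that the class is constant it suffices to find a $3$-form $\Psi$ on $N$ with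
\[
(da)^2=d\Psi,\qquad \Psi|_{\text{slice}}=0,
\]
because then $a\,da-\Psi$ is closed on $M\times I$, its restrictions to all slices are cohomologous, and these restrictions are $a_t\,da_t$.

With only $d\theta=a\theta$ on slices there is no reason for such a $\Psi$ to exist, and by Thurston's theorem $\mathrm{GV}$ can vary. Suppose, however, that there is a third $1$-form $\xi$ on $N$ and that on each slice
\[
d\theta=a\theta,\qquad da=-\theta\xi,\qquad d\xi=-a\xi .
\]
These are the Maurer--Cartan equations of $\mathfrak{so}(2,1)$. The three $2$-forms on $N$
\[
A=da+\theta\xi,\qquad Y=d\theta-a\theta,\qquad X=d\xi+a\xi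
\]
vanish on slices, so they are multiples of $dt$, and the product of any two of them is zero. From $A^2=0$ and $\theta\xi\theta\xi=0$ we get
\[
(da)^2=-2\,da\,\theta\xi .
\]
Next, $dX=da\,\xi-a\,d\xi=da\,\xi-aX$. Hence
\[
d(\theta X)=d\theta\, X-\theta\,da\,\xi+\theta aX=(d\theta-a\theta)X-da\,\theta\xi=YX-da\,\theta\xi=-da\,\theta\xi .
\]
Therefore
\begin{equation}\label{eq:toy}
(da)^2=2\,d(\theta X),
\end{equation}
and $\Psi=2\theta X$ vanishes on slices. So $[a\,da]_t$ is constant.

This computation has an invariant meaning. The forms $A,Y,X$ are, up to sign, the curvature components of the connection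
\[
Ds=a\,s+\theta\,e,\qquad De=-\xi\,s-\theta\,s',\qquad Ds'=-a\,s'+\xi\,e
\]
on a bundle of rank $3$. The polynomial $\sigma_2$ vanishes on the curvature of $D$, because it is quadratic and the curvature is divisible by $dt$. If we delete the $\theta$-terms from $D$, the new connection preserves the flag $\langle s\rangle\subset\langle s,e\rangle$, its curvature is triangular with diagonal $da,0,-da$, and $\sigma_2$ of it is $-(da)^2$. Formula \eqref{eq:toy} is the transgression formula between the two connections, and its primitive vanishes on slices.

In codimension $q\ge3$ we must deal with the following.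
\begin{enumerate}
\item The analogue of $\xi$ has to come from the conformal structure. It is provided by the tractor connection, and this is where $q\ge3$ is used.
\item The tractor curvature does not vanish on slices. It is locally a pullback of $2$-forms from a $q$-manifold, so it lies in $\mathcal I^2$, and this turns out to suffice.
\item There are now rotations. They enter through a metric connection $\Omega$ with curvature $R$, and the triangular curvature has diagonal blocks $da,R,-da$. The power $(da)^{q+1}$ is no longer the value on this curvature of an invariant polynomial of $\mathfrak{so}(q+1,1)$. For example, for odd $q$ the polynomial $\mathrm{tr}(X^{q+1})$ gives $2(da)^{q+1}+\mathrm{tr}(R^{q+1})$, and the argument does not control the second term. We therefore replace $(da)^q$ by a form involving $R$. Section~\ref{sec:algebra} shows that this does not change $a(da)^q$ on slices.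
\end{enumerate}

\section{The tractor bundle of a family}\label{sec:tractor}

\subsection{One conformal manifold}
Let $g$ be a metric on a $q$-manifold $B$, $q\ge3$, with Schouten tensor
\[
P=\frac1{q-2}\Bigl(\mathrm{Ric}-\frac{\mathrm{Scal}}{2(q-1)}\,g\Bigr).
\]
Let $\mathcal T_g=\mathbb R s\oplus TB\oplus\mathbb R s'$ with the metric $h$ of signature $(q+1,1)$ given by $h(s,s')=1$, $h|_{TB}=g$, and all other pairings zero. Define a connection by
\begin{equation}\label{eq:tractor}
\nabla_Xs=X,\qquad \nabla_XY=\nabla^g_XY-P(X,Y)s-g(X,Y)s',\qquad \nabla_Xs'=P(X)^\sharp .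
\end{equation}
It preserves $h$. Indeed $h(\nabla_Xs,s')=h(X,s')=0$ and $h(s,\nabla_Xs')=0$, while $h(\nabla_XY,s)+h(Y,\nabla_Xs)=-g(X,Y)+g(X,Y)=0$ and $h(\nabla_XY,s')+h(Y,\nabla_Xs')=-P(X,Y)+P(X,Y)=0$. The pairs $(s,s)$ and $(s',s')$ are immediate, and for two vector fields one uses that $\nabla^g$ is metric. This is the standard tractor bundle, cf.\ \cite{BEG}. What matters for us is that, although \eqref{eq:tractor} uses $g$, the result depends only on the conformal class of $g$. We include the verification.

For $\hat g=e^{2\upsilon}g$ define $\mathcal T_{\hat g}\to \mathcal T_g$ by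
\begin{equation}\label{eq:change}
\hat s\mapsto e^{\upsilon}s,\qquad \hat X\mapsto e^{\upsilon}\bigl(X+d\upsilon(X)s\bigr),\qquad \hat s'\mapsto e^{-\upsilon}\bigl(s'-\mathrm{grad}\,\upsilon-\tfrac12|d\upsilon|^2s\bigr),
\end{equation}
where $\hat X$ denotes $X\in TB$ regarded in $\mathcal T_{\hat g}$, and where gradient and norm are taken for $g$.

\begin{lemma}\label{lem:change}
The map \eqref{eq:change} is isometric and parallel, and these maps satisfy the cocycle condition.
\end{lemma}

\begin{proof}
\emph{Isometry.} The image of $\hat s'$ has square norm $e^{-2\upsilon}(-|d\upsilon|^2+|d\upsilon|^2)=0$. It pairs to $1$ with $e^\upsilon s$ and to $d\upsilon(X)-d\upsilon(X)=0$ with $e^\upsilon(X+d\upsilon(X)s)$. The remaining pairings are immediate.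

\emph{Schouten law.} With $\Delta\upsilon=\mathrm{tr}_g\nabla d\upsilon$, the classical formula
\[
\widehat{\mathrm{Ric}}=\mathrm{Ric}-(q-2)(\nabla d\upsilon-d\upsilon\otimes d\upsilon)-\bigl(\Delta\upsilon+(q-2)|d\upsilon|^2\bigr)g
\]
has trace $\widehat{\mathrm{Scal}}=e^{-2\upsilon}\bigl(\mathrm{Scal}-2(q-1)\Delta\upsilon-(q-1)(q-2)|d\upsilon|^2\bigr)$ with respect to $\hat g$. In $\hat P$ the terms in $\Delta\upsilon$ cancel, and the terms in $|d\upsilon|^2g$ have total coefficient $-1+\frac12$. Thus
\begin{equation}\label{eq:schouten}
\hat P=P-\nabla d\upsilon+d\upsilon\otimes d\upsilon-\tfrac12|d\upsilon|^2g .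
\end{equation}

\emph{Parallelism on $\hat s$.} We have $\nabla_X(e^\upsilon s)=e^\upsilon(X+d\upsilon(X)s)$, which is the image of $\hat X=\hat\nabla_X\hat s$.

\emph{Parallelism on $\hat s'$.} Applying $\nabla_X$ to the image of $\hat s'$, the $s'$-terms $-d\upsilon(X)s'$ (from $e^{-\upsilon}$) and $+d\upsilon(X)s'$ (from $-\nabla_X\mathrm{grad}\,\upsilon$) cancel, and the result is
\begin{align*}
e^{-\upsilon}\Bigl[&P(X)^\sharp-\nabla^g_X\mathrm{grad}\,\upsilon+d\upsilon(X)\,\mathrm{grad}\,\upsilon-\tfrac12|d\upsilon|^2X\\
&+\bigl(P(X,\mathrm{grad}\,\upsilon)-\nabla d\upsilon(X,\mathrm{grad}\,\upsilon)+\tfrac12|d\upsilon|^2d\upsilon(X)\bigr)s\Bigr].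
\end{align*}
By \eqref{eq:schouten} the first line in the bracket is $V=\hat P(X)^\sharp$, with $\sharp$ taken for $g$, and the coefficient of $s$ is $\hat P(X,\mathrm{grad}\,\upsilon)=d\upsilon(V)$. So we obtain $e^{-\upsilon}(V+d\upsilon(V)s)$. Since $\hat P(X)^{\hat\sharp}=e^{-2\upsilon}V$, this is the image of $\hat P(X)^{\hat\sharp}=\hat\nabla_X\hat s'$.

\emph{Parallelism on $\hat Y$.} Since both connections are metric, the pairings of $\nabla_X(\text{image of }\hat Y)$ with the images of $\hat s$ and $\hat s'$ are determined by the two previous cases and are correct. It remains to compare the components in the image of $TB\subset\mathcal T_{\hat g}$. Work modulo $s$, so that the image of $\hat Z$ becomes $e^\upsilon Z$, and write $s'\equiv e^{\upsilon}\hat s'+\mathrm{grad}\,\upsilon$, where $\hat s'$ stands for its image. Then $\nabla_X\bigl(e^\upsilon(Y+d\upsilon(Y)s)\bigr)$ has the component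
\[
e^{\upsilon}\bigl(\nabla^g_XY+d\upsilon(X)Y+d\upsilon(Y)X-g(X,Y)\,\mathrm{grad}\,\upsilon\bigr)=e^\upsilon\nabla^{\hat g}_XY ,
\]
as required.

\emph{Cocycle condition.} On $\hat s$ and $\hat X$ it is immediate from \eqref{eq:change}. It then holds on $\hat s'$, because the image of $\hat s'$ is the unique null vector that is orthogonal to the images of all $\hat X$ and pairs to $1$ with the image of $\hat s$.
\end{proof}

The construction is natural under diffeomorphisms. Consequently an oriented conformal structure on $B$ determines a bundle $\mathcal T$ with metric $h$ and metric connection $\nabla$, a null line subbundle $L=\langle s\rangle$ with an orientation, and an orientation of $\mathcal T$, namely that of $(s,e_1,\dots,e_q,s')$ with $(e_i)$ positive. All of these are natural under orientation-preserving conformal diffeomorphisms.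

\subsection{The family}
From here on the $\mathcal F_t$ are transversely oriented, compatibly in $t$. This assumption is removed in the general case of the proof of Theorem~\ref{thm:main}, at the end of Section~\ref{sec:proof}.

\emph{Charts.} The $T\mathcal F_t$ form an involutive distribution on $N$ annihilated by $dt$. Near a point take coordinates $(x,y,t)$, with $x\in\mathbb R^{\dim M-q}$ and $y\in\mathbb R^q$, in which it has a frame $X_i=\partial_{x_i}+\sum_jb_{ij}(x,y,t)\partial_{y_j}$. The bracket $[X_i,X_k]$ lies in the distribution and has no $\partial_x$-component, so it vanishes. The commuting flows of the $X_i$ preserve $t$, hence exist for short times also at $t=0,1$, and applied to $\{x=0\}$ they give a local diffeomorphism that straightens the distribution. So $N$ is covered by open sets $U$ with submersions $f_U:U\to V_U\subset\mathbb R^q\times I$ over $I$, whose fibers are connected and are plaques of the $\mathcal F_t$. By holonomy invariance the conformal classes descend to a smooth family of conformal structures on the slices of $V_U$. Choose representatives $g_U$ that are smooth in $t$.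

\emph{Gluing.} Let $\mathcal T_{g_U}$ be the bundle over $V_U$ formed by the tractor bundles of its slices. Near each $x\in U\cap U'$ we have $f_{U'}=\phi\circ f_U$, where the germ of $\phi$ at $f_U(x)$ is unique, preserves $t$, and on slices is conformal and orientation-preserving. By naturality it identifies $(f_U^*\mathcal T_{g_U})_x$ with $(f_{U'}^*\mathcal T_{g_{U'}})_x$. This identification depends only on the germ and is smooth in $x$. The germs compose correctly on triple overlaps. Hence the bundles $f_U^*\mathcal T_{g_U}$ glue to a bundle $\mathcal T\to N$ with metric $h$, an orientation, an oriented null line bundle $L$, and a metric partial connection $\nabla$ along slices. On each slice $\nabla$ is locally pulled back from a $q$-manifold by a submersion that defines $\mathcal F_t$.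

\emph{Extension to $N$.} Take any $h$-metric connection $\bar D$ on $\mathcal T$, and correct it by the $\mathfrak{so}(\mathcal T,h)$-valued form $\nabla-\bar D|_{\rm slices}$, extended by $0$ on $\partial_t$. This gives an $h$-metric connection $D$ on $\mathcal T\to N$ that restricts to $\nabla$ on slices. Let $F$ be its curvature. On a slice, $F$ is the curvature of $\nabla$, which is locally a pullback of $2$-forms from a $q$-manifold. So
\begin{equation}\label{eq:F}
\text{on each slice, all entries of $F$ (in any frame) lie in }\mathcal I^2 .
\end{equation}
This is the only property of the curvature that the proof of Theorem~\ref{thm:main} uses.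

\section{Structure equations and the Godbillon--Vey form}\label{sec:struct}

\subsection{Components of the connection}
Choose a positive section $s$ of $L$ over $N$, and a section $v$ of $\mathcal T$ with $h(s,v)=1$, using a partition of unity. Put $s'=v-\frac12h(v,v)s$. Then $s'$ is null and $h(s,s')=1$. Let $E=\langle s,s'\rangle^\perp$, which is positive definite, oriented and of rank $q$. With local oriented orthonormal frames $(e_i)$ of $E$, metricity of $D$ gives
\begin{equation}\label{eq:struct}
Ds=a\,s+\theta_ie_i,\qquad De_i=\Omega_{ji}e_j-\xi_is-\theta_is',\qquad Ds'=-a\,s'+\xi_ie_i,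
\end{equation}
with $\Omega$ skew. Here $a$ is a global $1$-form on $N$, and $\Omega$ is the matrix of a metric connection on $E$, with curvature $R=d\Omega+\Omega\Omega$.

From
\begin{align*}
D^2s&=da\,s-a\,\theta_ie_i+d\theta_i\,e_i-\theta_i(\Omega_{ji}e_j-\xi_is-\theta_is'),\\
D^2e_i&=d\Omega_{ji}\,e_j-\Omega_{ji}De_j-d\xi_i\,s+\xi_iDs-d\theta_i\,s'+\theta_iDs'
\end{align*}
we read off the components of $F$ from $s$ to $s$, from $s$ to $e_j$, and from $e_i$ to $e_k$. They are respectively
\begin{equation}\label{eq:comp}
da+\theta_i\xi_i,\qquad \tau_j:=d\theta_j-a\theta_j+\Omega_{ji}\theta_i,\qquad R_{ki}-(\theta_k\xi_i-\theta_i\xi_k).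
\end{equation}
For the last one note that $-\Omega_{ji}\Omega_{kj}=\Omega_{kj}\Omega_{ji}$ and $\xi_i\theta_k+\theta_i\xi_k=-(\theta_k\xi_i-\theta_i\xi_k)$.

\subsection{On a slice}
Put
\[
\varphi=\theta_i\xi_i,\qquad K_{ki}=\theta_k\xi_i-\theta_i\xi_k .
\]

\begin{proposition}\label{prop:slice}
On each slice the following hold.
\begin{itemize}
\item[(i)] The $\theta_i$ form a local frame of the annihilator of $T\mathcal F_t$. If locally $s=e^{w}f_U^*s_U$, where $s_U$ is the section $s$ of $\mathcal T_{g_U}$, then
\begin{equation}\label{eq:w}
a(X)=dw(X)\ \text{ for }X\in T\mathcal F_t,\qquad \textstyle\sum\theta_i^2=e^{2w}f_U^*g_U .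
\end{equation}
\item[(ii)] The form $\omega_t=\theta_1\cdots\theta_q$ is global with kernel $T\mathcal F_t$, and $d\omega_t=q\,a\wedge\omega_t$. Hence $\eta_t=q\,a$ is admissible and
\begin{equation}\label{eq:GV}
\mathrm{GV}(\mathcal F_t)=q^{q+1}\,[\,a(da)^q\,]_t .
\end{equation}
\item[(iii)] We have
\begin{equation}\label{eq:cong}
da\equiv-\varphi,\qquad R\equiv K \pmod{\mathcal I^2};\qquad\text{in particular } da\in\mathcal I,\ R_{ki}\in\mathcal I .
\end{equation}
\end{itemize}
\end{proposition}

\begin{proof}
(i) For $X$ tangent to the slice, \eqref{eq:tractor} gives $\nabla_Xs=dw(X)s+e^wf_U^*(df_U(X))$. Both $E$ and $f_U^*TV_U$ (tangent vectors to the slices of $V_U$) are complements of $L$ in $L^\perp$, and $h$ induces the metric of $L^\perp/L$ on either of them. Therefore $\theta_i(X)e_i\equiv e^wdf_U(X)$ modulo $L$. This gives the second formula in \eqref{eq:w}. It also shows that the common kernel of the $q$ forms $\theta_i$ is $\ker df_U=T\mathcal F_t$, which has codimension $q$, so that the $\theta_i$ are independent. If $X\in T\mathcal F_t$ then $df_U(X)=0$ and $\nabla_Xs=dw(X)s$, which is the first formula.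

(ii) The form $\omega_t$ is global because the frames $(e_i)$ differ by rotations. By \eqref{eq:comp} and \eqref{eq:F}, $d\theta_j=a\theta_j-\Omega_{ji}\theta_i+\tau_j$ with $\tau_j\in\mathcal I^2$. Substituting this in $d(\theta_1\cdots\theta_q)$, the $a$-terms give $q\,a\,\omega_t$, the $\Omega$-terms give $-\Omega_{jj}\,\omega_t=0$ since $\Omega$ is skew, and the $\tau$-terms lie in $\mathcal I^{q+1}=0$.

(iii) This is \eqref{eq:F} for the first and third components in \eqref{eq:comp}, together with $\theta_i\in\mathcal I$.
\end{proof}

In words, $a$ restricted to the leaves is the logarithmic derivative of the transverse conformal scale, and modulo $\mathcal I^2$ the forms $da$ and $R$ are expressed by the $\theta_i$ and $\xi_i$ as in the flat case.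

\section{An algebraic identity}\label{sec:algebra}

By \eqref{eq:cong} and $\mathcal I^{q+1}=0$ we have the following \emph{substitution rule}: a polynomial homogeneous of degree $q$ in $da$ and the entries of $R$ may be computed on slices by substituting $-\varphi$ for $da$ and $K$ for $R$. Indeed each substitution changes one of $q$ factors in $\mathcal I$ by an element of $\mathcal I^2$. We want to trade powers of $da$ for polynomials in $R$, so we compute $\sigma_{2k}(K)$. For $k=1$ this can be done by hand. For $i\ne j$,
\[
K_{ij}^2=-\theta_i\xi_j\theta_j\xi_i-\theta_j\xi_i\theta_i\xi_j=2\,\theta_i\xi_i\theta_j\xi_j\qquad\text{(no summation)},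
\]
so that $\sigma_2(K)=\sum_{i<j}K_{ij}^2=\varphi^2$. The general statement is as simple.

\begin{lemma}\label{lem:alg}
Let $\theta_1,\dots,\theta_q,\xi_1,\dots,\xi_q$ be $1$-forms, $\varphi=\theta_i\xi_i$ and $K_{ij}=\theta_i\xi_j-\theta_j\xi_i$. Then
\[
\det(1+K)=(1-\varphi^2)^{-1},\qquad\text{and hence}\qquad \sigma_{2k}(K)=\varphi^{2k}\ \text{ for all }k\ge0 .
\]
\end{lemma}

\begin{proof}
Since $K_{ij}=\theta_i\xi_j+\xi_i\theta_j$, we have $K=UV$ with the $q\times2$ matrix $U=(\theta\ \ \xi)$ and the $2\times q$ matrix $V$ with rows $\xi^{\mathsf T},\theta^{\mathsf T}$. Moreover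
\[
VU=\begin{pmatrix}\xi_j\theta_j&\xi_j\xi_j\\ \theta_j\theta_j&\theta_j\xi_j\end{pmatrix}=\begin{pmatrix}-\varphi&0\\0&\varphi\end{pmatrix}.
\]
Let $n\ge1$ and $W=V(UV)^{n-1}$. The entries of $U$ and of $W$ have odd degree, so
\[
\mathrm{tr}(K^n)=\mathrm{tr}(UW)=-\mathrm{tr}(WU)=-\mathrm{tr}\bigl((VU)^n\bigr)=-\bigl((-\varphi)^n+\varphi^n\bigr).
\]
Now use $\det(1+X)=\exp\sum_{n\ge1}\frac{(-1)^{n-1}}n\mathrm{tr}(X^n)$. This is an identity of formal power series with rational coefficients in commuting entries, so it applies to matrices whose entries are forms of positive even degree, which are nilpotent. Only even $n=2j$ contribute, and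
\[
\det(1+K)=\exp\sum_{j\ge1}\frac{\varphi^{2j}}{j}=(1-\varphi^2)^{-1}.
\]
Comparing the parts of form degree $4k$ gives the second statement.
\end{proof}

On $N$ define the $2q$-form
\begin{equation}\label{eq:Theta}
\Theta=\begin{cases}da\,\sigma_{q-1}(R),& q\text{ odd},\\ \mathrm{Pf}(R)^2,& q\text{ even}.\end{cases}
\end{equation}
It is global, because $a$ is global and $R$ is taken in oriented orthonormal frames of $E$. It is closed, because $\sigma_{q-1}(R)$ and $\mathrm{Pf}(R)$ are invariant polynomials in the curvature of a metric connection on $E$.

\begin{corollary}\label{cor:Theta}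
On each slice, $a(da)^q=a\,\Theta$ as forms.
\end{corollary}

\begin{proof}
By the substitution rule the left side is $(-1)^qa\varphi^q$. For the right side we use the rule and Lemma~\ref{lem:alg}. For $q$ even, $a\,\Theta=a\,\sigma_q(R)=a\,\sigma_q(K)=a\varphi^q$. For $q$ odd, $a\,\Theta=-a\varphi\,\sigma_{q-1}(K)=-a\varphi\cdot\varphi^{q-1}=-a\varphi^q$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

As in Section~\ref{sec:toy}, everything reduces to finding a primitive of $da\wedge\Theta$ that vanishes on slices. It comes from the transgression between $D$ and the connection obtained from $D$ by deleting the $\theta$-terms.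

\begin{proposition}\label{prop:Psi}
There is a $(2q+1)$-form $\Psi$ on $N$ with
\[
da\wedge\Theta=d\Psi\quad\text{on }N,\qquad \Psi|_{\rm slice}=0 .
\]
\end{proposition}

\begin{proof}
\emph{The second connection.} Let $B$ be the $\mathrm{End}(\mathcal T)$-valued $1$-form
\[
Bs=\theta_ie_i,\qquad Be_i=-\theta_is',\qquad Bs'=0 .
\]
It is independent of the frame $(e_i)$, hence global on $N$, and it is $h$-skew because $h(Bs,e_i)+h(s,Be_i)=\theta_i-\theta_i=0$ and the other pairings vanish. Put $D^0=D-B$ and $D^u=D^0+uB$ for $u\in[0,1]$. These are $h$-metric connections, and $D^1=D$. Let $F_u$ be the curvature of $D^u$, so that $F_1=F$ and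
\[
F_u=F_0+u\,D^0B+u^2B\wedge B .
\]
By \eqref{eq:struct}, $D^0s=as$, $D^0e_i=\Omega_{ji}e_j-\xi_is$, $D^0s'=-as'+\xi_ie_i$. So $D^0$ preserves the flag $\langle s\rangle\subset\langle s\rangle\oplus E\subset\mathcal T$, and
\begin{equation}\label{eq:blocks}
F_0\ \text{ is block triangular with diagonal blocks }\ da,\ R,\ -da .
\end{equation}
Note that we deleted only the $\theta$-terms from $D$. Deleting the $\xi$-terms as well would make $F_0$ block diagonal, but then the transgression form below would no longer be controlled by $\mathcal I$, since the $\xi_i$ need not lie in $\mathcal I$.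

\emph{Filtration.} On slices the entries of $B$ lie in $\mathcal I$. Since $d\mathcal I\subset\mathcal I$, so do those of $D^0B$ and of $B\wedge B$. By \eqref{eq:F} the entries of $F_1=F_0+D^0B+B\wedge B$ lie in $\mathcal I^2\subset\mathcal I$. Hence those of $F_0$ lie in $\mathcal I$, and
\begin{equation}\label{eq:filt}
\text{on slices, all entries of $F_u$ and $B$ lie in }\mathcal I .
\end{equation}

\emph{Transgression.} Let $p$ be an invariant polynomial of degree $k$ on $\mathfrak{so}(\mathcal T,h)$, also written as a symmetric multilinear form. Since $\frac{d}{du}F_u=D^0B+2u\,B\wedge B=D^uB$ and $D^uF_u=0$, we have $\frac d{du}p(F_u)=k\,d\,p(B,F_u,\dots,F_u)$, and so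
\begin{equation}\label{eq:transgr}
p(F)-p(F_0)=d\Psi_p,\qquad \Psi_p=k\int_0^1p(B,F_u,\dots,F_u)\,du,\qquad \Psi_p|_{\rm slice}\in\mathcal I^{k},
\end{equation}
where the last statement is \eqref{eq:filt}.

\emph{Separating $dt$.} Write $F=F^M+dt\wedge\beta$ and $R=R^M+dt\wedge\gamma$, where $F^M,\beta,R^M,\gamma$ have no $dt$-component. At time $t$ the entries of $F^M$ lie in $\mathcal I_t^2$ by \eqref{eq:F}, and those of $R^M$ lie in $\mathcal I_t$ by \eqref{eq:cong}.

\emph{$q$ odd.} Take $p=\sigma_{q+1}$, so $k=q+1$. The form $p(F)$ is a combination of products of $q+1$ entries of $F$. Each such product expands into one product of $q+1$ entries of $F^M$ and terms $dt\wedge\beta_*$ times $q$ entries of $F^M$, where $\beta_*$ is an entry of $\beta$. Products of $q$ entries of $F^M$ lie in $\mathcal I^{2q}=0$. So $p(F)=0$. By \eqref{eq:blocks},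
\[
\det(1+F_0)=(1+da)\det(1+R)(1-da)=\bigl(1-(da)^2\bigr)\det(1+R),
\]
and $\sigma_{q+1}(R)=0$ because $R$ has size $q$. This is why $\sigma_{q+1}$ is the right polynomial: no term in $R$ alone survives, and
\[
p(F_0)=-(da)^2\sigma_{q-1}(R)=-da\wedge\Theta .
\]
Thus $\Psi=\Psi_p$ satisfies $d\Psi=da\wedge\Theta$, and on slices $\Psi\in\mathcal I^{q+1}=0$.

\emph{$q=2m$ even.} Now $q+1$ is odd and $\sigma_{q+1}$ vanishes on $\mathfrak{so}(\mathcal T,h)$. Instead we use the Pfaffian, whose degree is about half of what is needed, and multiply by the closed form $\mathrm{Pf}(R)$, which supplies the other half. Let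
\[
p(X)=\mathrm{Pf}\bigl(h(f_A,Xf_B)\bigr)_{A,B},
\]
computed in positively oriented frames $(f_A)$ with the same Gram matrix as $(s,e_1,\dots,e_q,s')$. Changes between such frames have determinant $1$, so $p$ is well defined and invariant. It has degree $k=m+1$.

First, $p(F)\wedge\mathrm{Pf}(R)=0$. Indeed $p(F)$ is a combination of products of $m+1$ entries of $F^M$, which lie in $\mathcal I^{q+2}=0$, and of terms $dt\wedge\beta_*$ times $m$ entries of $F^M$, which lie in $dt\wedge\mathcal I^{q}$. On the other hand $\mathrm{Pf}(R)$ is $\mathrm{Pf}(R^M)\in\mathcal I^m$ plus a multiple of $dt$. So the product lies in $dt\wedge\mathcal I^{q+m}=0$, as $m\ge1$.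

Second, $p(F_0)=-da\,\mathrm{Pf}(R)$. By \eqref{eq:blocks} and skewness, in the frame $(s,e_1,\dots,e_q,s')$ the first row of $(h(f_A,F_0f_B))$ has the single nonzero entry $h(s,F_0s')=-da$, in the last column, and the middle block is $R$. Expansion of a Pfaffian of even size $n$ along the first row gives the last entry the sign $(-1)^n=1$.

Multiplying \eqref{eq:transgr} by the closed form $\mathrm{Pf}(R)$ we obtain
\[
da\,\mathrm{Pf}(R)^2=d\bigl(\Psi_p\wedge\mathrm{Pf}(R)\bigr).
\]
So $\Psi=\Psi_p\wedge\mathrm{Pf}(R)$ satisfies $d\Psi=da\wedge\Theta$. On slices $\Psi_p\in\mathcal I^{m+1}$ and $\mathrm{Pf}(R)\in\mathcal I^m$, hence $\Psi\in\mathcal I^{q+1}=0$.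
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, transversely oriented case]
Since $\Theta$ is closed, the form $\Phi=a\,\Theta-\Psi$ is closed on $N=M\times I$ by Proposition~\ref{prop:Psi}. Its restrictions to the slices, regarded as forms on $M$, are all cohomologous, by homotopy invariance. On the slice at time $t$, Proposition~\ref{prop:Psi} and Corollary~\ref{cor:Theta} give $\Phi|_t=a\,\Theta|_t=a(da)^q|_t$. So $[a(da)^q]_t$ is independent of $t$, and by \eqref{eq:GV} so is $\mathrm{GV}(\mathcal F_t)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, general case]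
The bundles $\nu\mathcal F_t$ form one vector bundle over $N=M\times I$. Its orientation double cover is $\tilde M\times I$ for a double cover $\pi:\tilde M\to M$. The lifted family is transversely conformal and transversely oriented, compatibly in $t$. By naturality of the characteristic homomorphism, $\pi^*\mathrm{GV}(\mathcal F_t)$ equals $\mathrm{GV}(\pi^*\mathcal F_t)$ up to the universal nonzero constant, so it is constant in $t$ by the previous case. Since $\pi^*:H^*(M;\mathbb R)\to H^*(\tilde M;\mathbb R)$ is injective by transfer, $\mathrm{GV}(\mathcal F_t)$ is constant.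
\end{proof}

\begin{remark}
The hypothesis $q\ge3$ was used exactly for the natural connection of Section~\ref{sec:tractor}: the Schouten tensor has $q-2$ in the denominator. Smooth dependence of the conformal structures on $t$ was used to obtain a smooth connection $D$ on $N$. Conformal flatness would give $F=0$ on slices, but only \eqref{eq:F} was needed. Nothing was integrated over $M$, so compactness plays no role.
\end{remark}

\section{Complements}\label{sec:compl}

\subsection{The other secondary classes: proof of Theorem~\ref{thm:compl}(a)}\label{sec:WO}
Recall that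
\[
WO_q=\Lambda(h_1,h_3,\dots)\otimes\mathbb R[c_1,\dots,c_q]/(\deg>2q),\qquad dh_i=c_i,\quad dc_i=0,
\]
with $h_i$ for odd $i\le q$, $\deg h_i=2i-1$ and $\deg c_i=2i$. A \emph{Bott connection} is a connection on $\nu\mathcal F$ that for $X\in T\mathcal F$ is given by $\nabla_XE=[X,E]$ modulo $T\mathcal F$. Given a Bott connection $\nabla^b$ and a metric connection $\nabla^m$ on $\nu\mathcal F$, the characteristic homomorphism is induced, up to the universal normalization of the $c_i$ (which does not affect the statements), by the cochain map that sends $c_i$ to $\sigma_i$ of the curvature of $\nabla^b$, and $h_i$ to the transgression form of $\sigma_i$ along the segment from $\nabla^m$ to $\nabla^b$. The differential of this form is the image of $c_i$, because for odd $i$ the polynomial $\sigma_i$ vanishes on the curvature of $\nabla^m$.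

As in Section~\ref{sec:proof} we may pass to a double cover, since $\pi^*$ is injective, and assume transverse orientation. When $\mathrm{GV}$ is defined by $h_1c_1^q$ rather than by $\eta(d\eta)^q$, the constants $\lambda$ change by a universal factor.

\emph{Connections.} Consider a single foliation, that is, a slice. Let $(E_i)$ be the local frame of $\nu\mathcal F$ dual to $(\theta_i)$. The connection $\nabla^m$ with matrix $\Omega$ is metric for $\sum\theta_i^2$. Let $\nabla^b$ be the connection with matrix $\Gamma=\Omega-a\,\mathrm{Id}$. Then $d\theta_j=-\Gamma_{ji}\theta_i+\tau_j$ with $\tau_j\in\mathcal I^2$. Lift the $E_i$ to vector fields. For $X\in T\mathcal F$ we have $\theta_k(X)=0$ and $\tau_j(X,\cdot)=0$, so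
\[
\theta_j([X,E_i])=-d\theta_j(X,E_i)=\Gamma_{ji}(X),
\]
and $\nabla^b$ is a Bott connection. The connection with matrix $\Omega-ua\,\mathrm{Id}$ has curvature $R-u\,da\,\mathrm{Id}$. In particular $\nabla^b$ has curvature $R-da\,\mathrm{Id}$. The polarization of $\sigma_i$ satisfies
\[
i\,\sigma_i(\mathrm{Id},X,\dots,X)=\tfrac{d}{d\varepsilon}\big|_{\varepsilon=0}\sigma_i(X+\varepsilon\,\mathrm{Id})=(q-i+1)\,\sigma_{i-1}(X)
\]
(no summation over $i$). Since $\nabla^b-\nabla^m=-a\,\mathrm{Id}$, it follows that
\[
c_i\mapsto\sigma_i(R-da\,\mathrm{Id}),\qquad
h_i\mapsto -(q-i+1)\,a\int_0^1\sigma_{i-1}(R-u\,da\,\mathrm{Id})\,du=:a\,Q_i .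
\]
Expanding $\sigma_j(R+x\,\mathrm{Id})$ in powers of $x$ shows that $Q_i$ and the image of $c_i$ are polynomials in $da$ and the $\sigma_{2j}(R)$, homogeneous of degree $i-1$ and $i$ respectively in $da$ and the entries of $R$. For instance $h_1\mapsto-q\,a$ and $c_1\mapsto-q\,da$, so $h_1c_1^q\mapsto(-q)^{q+1}a(da)^q$, a nonzero constant times a representative of $\mathrm{GV}(\mathcal F)$.

\emph{Degrees $k\ge2q+1$.} A cocycle of degree $k$ is a combination of monomials $h_{i_1}\cdots h_{i_r}c_J$.
\begin{itemize}
\item Monomials with $r=0$ have degree at most $2q$, so they do not occur.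
\item Monomials with $r\ge2$ map to $0$, because $a\wedge a=0$.
\item A monomial $h_ic_J$ maps to $a\,Q$, where $Q$ is a polynomial in $da$ and the $\sigma_{2j}(R)$, homogeneous of degree $d=i-1+|J|$ in $da$ and the entries of $R$, which lie in $\mathcal I$. Here $|J|$ is the sum of the indices in $J$, and $k=2i-1+2|J|=2d+1$. If $k>2q+1$, then $d>q$ and the image is $0$. If $k=2q+1$, then $d=q$, and by the substitution rule and Lemma~\ref{lem:alg} we may substitute $da\to-\varphi$ and $\sigma_{2j}(R)\to\varphi^{2j}$. So $aQ$ is a constant multiple of $a\varphi^q=(-1)^qa(da)^q$, with a constant that depends only on the monomial and $q$.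
\end{itemize}
So for $k=2q+1$ a cocycle maps to $\lambda\,\mathrm{GV}(\mathcal F)$, with $\lambda$ depending only on the cocycle and $q$. Choosing one cocycle in each class proves the first claim. (By part (c), $\lambda$ does not depend on this choice.)

\emph{Independence of $t$.} In degrees $k>2q+1$ the image is $0$. In degree $2q+1$ use the first claim and Theorem~\ref{thm:main}. Let $k\le2q$. Let $A=\Lambda(h_1,h_3,\dots)\otimes\mathbb R[c_1,\dots,c_q]$ with $dh_i=c_i$, and let $A'$ be the kernel of $A\to WO_q$. It is concentrated in degrees at least $2q+2$, so by the long exact sequence $H^k(A)\to H^k(WO_q)$ is an isomorphism for $k\le2q$. Since $H^*(A)=\mathbb R[c_2,c_4,\dots]$, the group $H^k(WO_q)$ is spanned by monomials in the $c_{2j}$. These map, up to universal constants, to polynomials in the Pontrjagin classes of $\nu\mathcal F_t$. Those classes are independent of $t$, because the $\nu\mathcal F_t$ are the restrictions of one bundle over $M\times I$. \qed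

\subsection{Localization: proof of Theorem~\ref{thm:compl}(b)}
The idea is that off $Z$ the norm of the Weyl or Cotton tensor fixes a scale in the conformal class that is invariant under holonomy. We use this scale to change $a$ by an exact form.

Regard $\mathcal F$ as a constant family and work on a slice. Let $g=\sum\theta_i^2$. If $q\ge4$ let $\rho=|W|_g^2$ for the $(1,3)$ Weyl tensor $W$. If $q=3$ let $\rho=|C|_g^2$ for the $(0,3)$ Cotton tensor $C$. The tensors are pulled back from the local quotients. Both are conformally invariant, so $\rho$ is a global function, and $Z=\{\rho=0\}$. By \eqref{eq:w}, $g=e^{2w}f_U^*g_U$, so that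
\[
\rho=e^{-\kappa w}f_U^*\rho_U,\qquad \kappa=4\ (q\ge4),\quad \kappa=6\ (q=3),
\]
where $\rho_U$ is the corresponding function for $g_U$: the square norm of a $(1,3)$ tensor scales with weight $2-6=-4$ and that of a $(0,3)$ tensor with weight $-6$. Since $f_U^*d\rho_U\in\mathcal I$ and $a-dw\in\mathcal I$ by \eqref{eq:w},
\[
d\rho+\kappa\rho\,a\in\mathcal I .
\]
To avoid dividing by zero, put $a_\varepsilon=a+\kappa^{-1}d\log(\rho+\varepsilon)$ for $\varepsilon>0$. Then
\[
a_\varepsilon-\frac{\varepsilon}{\rho+\varepsilon}\,a=\frac{\kappa\rho\,a+d\rho}{\kappa(\rho+\varepsilon)}\in\mathcal I .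
\]
Since $(da)^q\in\mathcal I^q$ and $\mathcal I^{q+1}=0$, it follows that $a_\varepsilon(da)^q=\frac{\varepsilon}{\rho+\varepsilon}\,a(da)^q$. This form differs from $a(da)^q$ by $d\bigl(\kappa^{-1}\log(\rho+\varepsilon)\,(da)^q\bigr)$. Hence for every $\varepsilon>0$
\[
\langle[a(da)^q],\sigma\rangle=\int_\sigma\frac{\varepsilon}{\rho+\varepsilon}\,a(da)^q .
\]
The factor is bounded by $1$, and as $\varepsilon\to0$ it tends to $1$ on $Z$ and to $0$ elsewhere. By dominated convergence $\langle[a(da)^q],\sigma\rangle=\int_{\sigma^{-1}(Z)}\sigma^*(a(da)^q)$. Multiply by $q^{q+1}$ and use \eqref{eq:GV}. \qed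

\subsection{Nonvanishing: proof of Theorem~\ref{thm:compl}(c)}
Let $G=SO_0(q+1,1)$, and let $H$ be the stabilizer of a null ray, so that $G/H=S^q$ with $G$ acting by orientation-preserving conformal maps. Fix null vectors $s_0$ (on the ray) and $s_0'$ with $h(s_0,s_0')=1$, and an orthonormal basis $(e_i^0)$ of their orthogonal complement. The subgroup of $G$ that fixes $s_0$ and $s_0'$ lies in $H$ and is the rotation group $SO(q)$ of this complement. Let $\Gamma\subset G$ be a torsion-free cocompact lattice, which exists by theorems of Borel and Selberg. Since $SO(q)$ is compact and $\Gamma$ is discrete and torsion-free, $\Gamma$ acts freely and properly on $G/SO(q)$. As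
\[
\dim G-\dim SO(q)=\tfrac{(q+2)(q+1)}2-\tfrac{q(q-1)}2=2q+1 ,
\]
$M=\Gamma\backslash G/SO(q)$ is a closed connected $(2q+1)$-manifold. The fibers of $G/SO(q)\to G/H=S^q$ induce on $M$ a transversely oriented, transversely conformal foliation.

On $G$ put $s=gs_0$, $e_i=g e_i^0$, $s'=gs_0'$, and define left-invariant forms $a,\theta_i,\xi_i,\Omega_{ij}$ by \eqref{eq:struct} with $D$ the trivial connection on $\mathbb R^{q+1,1}$. This connection is flat, so the components \eqref{eq:comp} vanish. The forms $a,\theta_i,\xi_i$ vanish on vectors tangent to the fibers of $G\to G/SO(q)$, because $SO(q)$ fixes $s_0$ and $s_0'$. Under the right action of $SO(q)$ the form $a$ is invariant, and the $\theta_i$ and $\xi_i$ are rotated. So $a$ and $\omega=\theta_1\cdots\theta_q$ are basic for $G\to G/SO(q)$ and left-invariant, and they descend to $M$. Since $ds\equiv\theta_ie_i$ modulo $s$, the form $\omega$ defines the foliation. The vanishing of \eqref{eq:comp} gives $d\omega=q\,a\wedge\omega$ and $da=-\varphi$. So $\eta=qa$ is admissible and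
\[
\eta(d\eta)^q=(-1)^qq^{q+1}a\,\varphi^q=(-1)^qq^{q+1}q!\;a\,\theta_1\xi_1\cdots\theta_q\xi_q .
\]
The forms $a,\theta_i,\xi_i,\Omega_{ij}$ ($i<j$) are a coframe on $G$, so this is nowhere zero on the closed manifold $M$. Thus $M$ is orientable, the integral of $\eta(d\eta)^q$ over $M$ is nonzero, and $\mathrm{GV}\ne0$. \qed

\begin{thebibliography}{9}
\bibitem{AN} Jes\'us A. \'Alvarez L\'opez and Hiraku Nozawa, \emph{Secondary characteristic classes of transversely homogeneous foliations}, arXiv:1205.3375 (2012).
\bibitem{BEG} Bailey, Eastwood and Gover, Rocky Mountain J. Math. 24 (1994).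
\bibitem{Th} Thurston, \emph{Noncobordant foliations of $S^3$}, Bull. AMS 78 (1972).
\end{thebibliography}

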